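\title{Circle bundles without invariant binary $k$-networks}

\begin{abstract}
A compact space with an action of a group $G$ is $G$-supercompact if it has a $G$-invariant closed $k$-network in which pairwise intersecting members always have a common point. We show that a compact metrizable space with an action of a compact abelian group $G$ need not be $G$-supercompact. The counterexample is a principal circle bundle with first Chern class of infinite order over a hereditarily indecomposable compactum in $S^3$. Over a hereditarily indecomposable base, a principal circle bundle is $\mathbb{T}$-supercompact exactly when its Chern class is torsion. Among compact abelian groups $G$, the totally disconnected ones are exactly those for which every compact metrizable $G$-space is $G$-supercompact.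
\end{abstract}

\section{Introduction}\label{sec:intro}

If finitely many closed intervals of the line meet pairwise, they have a common point: the largest left endpoint is at most the smallest right endpoint. Boxes in $\mathbb{R}^n$ inherit this property coordinate by coordinate; round disks in the plane do not, as three mutually tangent disks show. This paper asks when a space can be covered, at every scale, by closed sets that behave like boxes, in a way that respects a given symmetry.

A family $\mathcal{A}$ of subsets of a set $X$ is \emph{linked} if $A\cap A'\neq\emptyset$ for all $A,A'\in\mathcal{A}$, and \emph{centered} if every nonempty finite subfamily has a common point. It is \emph{binary} if each of its linked subfamilies is centered. A family $\mathcal{A}$ of subsets of a topological space $X$ is a \emph{$k$-network} if for every open $U\subset X$ and every compact $K\subset U$ there is a finite $\mathcal{F}\subset\mathcal{A}$ with $K\subset\bigcup\mathcal{F}\subset U$; it is a \emph{closed} $k$-network if its members are closed. A compact Hausdorff space is supercompact if and only if it admits a binary closed $k$-network.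 A \emph{$G$-space} is a space $X$ with a continuous action of a topological group $G$; a family $\mathcal{A}$ of subsets of $X$ is \emph{$G$-invariant} if $gA\in\mathcal{A}$ for all $A\in\mathcal{A}$ and $g\in G$; and a compact $G$-space is \emph{$G$-supercompact} if it admits a $G$-invariant binary closed $k$-network.

Every compact topological group is supercompact (Mills), and Kubi\'s and Turek showed that every compact abelian group $G$ has a binary closed $k$-network invariant under translations, that is, $G$ is $G$-supercompact for its action on itself. The following problem is posed in \cite{BT}.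

\begin{quote}
\emph{Let $G$ be a compact abelian group and $X$ a compact metrizable $G$-space. Is $X$ $G$-supercompact?}
\end{quote}

The simplest cases suggest a positive answer. On the circle group $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ the closed arcs of length less than $\frac13$ form an invariant binary closed $k$-network (Lemma~\ref{lem:arcs}; the arcs $[0,\frac13]$, $[\frac13,\frac23]$, $[\frac23,1]$ show why the bound is there). At the other extreme, a trivial action causes no trouble, since every compact metrizable space has a binary closed $k$-network (Theorem~\ref{thm:profinite} for the trivial group). Products of members of two such networks take care of $B\times\mathbb{T}$ with the action on the second factor. A principal circle bundle looks locally like $B\times\mathbb{T}$, and $G$-supercompactness looks like a local property: for an invariant metric, the members of diameter less than $\varepsilon$ of an invariant binary closed $k$-network form again such a network (Lemma~\ref{lem:small}). Nevertheless the answer is negative. Small sets that come from different charts must be binary together with all of their translates, and this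 can force the charts to fit together in a way that only bundles with torsion Chern class allow.

A \emph{continuum} is a nonempty compact connected metrizable space; a point is a continuum. A compact metrizable space $B$ is \emph{hereditarily indecomposable} if of any two intersecting subcontinua of $B$ one contains the other. Totally disconnected compacta have this property. A space that contains a copy of $[0,1]$ does not, because of $[0,\frac23]$ and $[\frac13,1]$. Principal $\mathbb{T}$-bundles and the first Chern class $c_1$ are recalled in Section~\ref{sec:prelim}.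

\begin{theorem}\label{thm:main}
Let $B$ be a hereditarily indecomposable compact metrizable space and $q\colon E\to B$ a principal $\mathbb{T}$-bundle. If $E$ is $\mathbb{T}$-supercompact, then $c_1(E)\in\check H^2(B;\mathbb{Z})$ has finite order. There are such a space $B\subset S^3$ and such a bundle $E$ with $c_1(E)$ of infinite order; this $E$ is a compact metrizable $\mathbb{T}$-space that is not $\mathbb{T}$-supercompact.
\end{theorem}

So the problem has a negative answer, already for a free action of the circle. The obstruction is sharp.

\begin{theorem}\label{thm:torsion}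
Let $B$ be a compact metrizable space and $E\to B$ a principal $\mathbb{T}$-bundle with $c_1(E)$ of finite order. Then $E$ is $\mathbb{T}$-supercompact. Hence, if $B$ is hereditarily indecomposable, $E$ is $\mathbb{T}$-supercompact if and only if $c_1(E)$ is torsion.
\end{theorem}

A \emph{profinite} group is a compact totally disconnected topological group.

\begin{theorem}\label{thm:profinite}
If $G$ is a profinite group, not necessarily abelian, then every compact metrizable $G$-space is $G$-supercompact.
\end{theorem}

\begin{theorem}\label{thm:groups}
For a compact abelian group $G$ the following are equivalent: \textup{(a)} every compact metrizable $G$-space is $G$-supercompact; \textup{(b)} $G$ is totally disconnected.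
\end{theorem}

The proof of Theorem~\ref{thm:main} studies, for two members $F_1,F_2$ of a network on $E$, the set of shifts $t$ for which $F_1$ meets $F_2+t$ (Section~\ref{sec:diff}). Over a hereditarily indecomposable base these sets are rigid: an interval of shifts that is realized somewhere is realized in each single fiber where one of its points is (Section~\ref{sec:rigid}). Rigidity produces local sections of $E$ with locally constant differences, and this makes $c_1(E)$ torsion (Section~\ref{sec:flat}). Section~\ref{sec:sep} constructs the base $B\subset S^3$. Section~\ref{sec:profinite}, which is independent of Sections~\ref{sec:diff}--\ref{sec:sep}, proves Theorem~\ref{thm:profinite}, and Section~\ref{sec:last} derives Theorems~\ref{thm:torsion} and~\ref{thm:groups}.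

\section{Small covers, components and circle bundles}\label{sec:prelim}

All groups are Hausdorff. If a compact group $G$ acts on a compact space $X$ with compatible metric $d_0$, then $d(x,y)=\sup_{g\in G}d_0(gx,gy)$ is a compatible $G$-invariant metric, since the maps $x\mapsto gx$ are uniformly equicontinuous. In a compact space a centered family of closed sets has a common point. So a family of closed sets is binary if and only if every finite nonempty linked subfamily has a common point, and then every nonempty linked subfamily has one.

For $t\in\mathbb{T}$ let $\|t\|$ be the distance from $t$ to $0$. A real interval of length less than $1$ is identified with its image in $\mathbb{T}$. A \emph{closed arc} is the image of an interval $[\alpha,\alpha+\ell]$ with $0\le\ell<1$; points are allowed. Every nonempty closed connected subset of $\mathbb{T}$ is a closed arc or $\mathbb{T}$.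

\begin{lemma}\label{lem:small}
A family $\mathcal{A}$ of closed subsets of a compact metric space $X$ is a $k$-network if and only if for every $\varepsilon>0$ finitely many members of $\mathcal{A}$ of diameter less than $\varepsilon$ cover $X$.
\end{lemma}

\begin{proof}
If $\mathcal{A}$ is a $k$-network, cover $X$ by finitely many closed balls of radius $\varepsilon/5$ and apply the definition to each of them inside the concentric open ball of radius $2\varepsilon/5$. Conversely, let $K\subset U$ with $K$ compact and $U$ open. If $K=\emptyset$ take the empty family, and if $U=X$ take any finite cover. Otherwise take a finite cover by members of diameter less than $d(K,X\setminus U)$ and keep those that meet $K$.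
\end{proof}

\begin{lemma}\label{lem:arcs}
The family of closed arcs in $\mathbb{T}$ of length less than $\frac13$ is binary.
\end{lemma}

\begin{proof}
Let $[\alpha,\alpha+\ell]$ be one member of a finite linked subfamily. Every member lies in $(\alpha-\frac13,\alpha+\ell+\frac13)$, an interval of length less than $1$. So the members are pairwise intersecting closed intervals of the line.
\end{proof}

In a compact Hausdorff space $Y$ every component $K$ is the intersection of the clopen sets that contain it. By compactness, every open set $W\supset K$ then contains a clopen set $O\supset K$.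

\begin{lemma}\label{lem:comp}
\textup{(a)} Let $f\colon Y\to Z$ be a continuous open surjection of compact metrizable spaces, $C\subset Z$ a continuum, and $K$ a component of $f^{-1}(C)$. Then $f(K)=C$.

\textup{(b)} Let $K$ be a continuum, $W\subset P\subset K$ with $W$ open and $P$ closed in $K$, and let $K'$ be a component of $P$. If $K'\subset W$, then $K'=K$.
\end{lemma}

\begin{proof}
(a) The restriction $f^{-1}(C)\to C$ is open, because $f(O\cap f^{-1}(C))=f(O)\cap C$, and it is closed. If $O\supset K$ is clopen in $f^{-1}(C)$, then $f(O)$ is nonempty and clopen in $C$, so $f(O)=C$. Fix $c\in C$. The sets $O\cap f^{-1}(c)$ are nonempty, closed and stable under finite intersections, so their intersection $K\cap f^{-1}(c)$ is nonempty.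

(b) Take $O$ clopen in $P$ with $K'\subset O\subset W$. Then $O$ is closed in $K$, and it is open in $W$, hence in $K$. So $O=K$, which gives $P=K$ and $K'=K$.
\end{proof}

A \emph{principal $\mathbb{T}$-bundle} over $B$ is a space $E$ with a continuous action $(x,t)\mapsto x+t$ of $\mathbb{T}$ and a continuous map $q\colon E\to B$ with $q(x+t)=q(x)$, such that $B$ is covered by open sets $W$ that carry a \emph{height function}: a continuous map $\varphi\colon q^{-1}(W)\to\mathbb{T}$ with $\varphi(x+t)=\varphi(x)+t$ for which $(q,\varphi)\colon q^{-1}(W)\to W\times\mathbb{T}$ is a homeomorphism. The action is free, and its orbits are the fibers $E_b=q^{-1}(b)$. For $x,y$ in one fiber, $y-x\in\mathbb{T}$ is defined by $y=x+(y-x)$; locally $y-x=\varphi(y)-\varphi(x)$, so $y-x$ depends continuously on the pair. If $B$ is compact metrizable, then $E$ is compact, Hausdorff and second countable, hence metrizable.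

Let $B$ be compact metrizable and let $\mathcal{C}_{\mathbb{R}}$, $\mathcal{C}_{\mathbb{T}}$ be the sheaves of continuous functions on $B$ with values in $\mathbb{R}$, $\mathbb{T}$. Height functions $\varphi_\alpha$ over an open cover $(W_\alpha)$ differ by continuous functions $g_{\alpha\beta}\colon W_\alpha\cap W_\beta\to\mathbb{T}$, $g_{\alpha\beta}\circ q=\varphi_\beta-\varphi_\alpha$. These form a \v{C}ech cocycle whose class $[g]\in\check H^1(B;\mathcal{C}_{\mathbb{T}})$ depends only on $E$, and every class comes from a bundle, obtained by gluing the products $W_\alpha\times\mathbb{T}$. Since $\mathcal{C}_{\mathbb{R}}$ has partitions of unity, the connecting homomorphism of the exact sequence $0\to\mathbb{Z}\to\mathcal{C}_{\mathbb{R}}\to\mathcal{C}_{\mathbb{T}}\to0$ is an isomorphism $\check H^1(B;\mathcal{C}_{\mathbb{T}})\to\check H^2(B;\mathbb{Z})$. The image of $[g]$ is the \emph{first Chern class} $c_1(E)$. Thus every element of $\check H^2(B;\mathbb{Z})$ is the Chern class of a bundle. The only other fact about $c_1$ that we use is the following.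

\begin{lemma}\label{lem:chern}
Let $n\ge1$. Then $n\,c_1(E)=0$ if and only if there is a continuous map $f\colon E\to\mathbb{T}$ with $f(x+t)=f(x)+nt$ for all $x\in E$, $t\in\mathbb{T}$.
\end{lemma}

\begin{proof}
The equality $n\,c_1(E)=0$ means that $[ng]=0$, that is, after refining the cover there are continuous $w_\alpha\colon W_\alpha\to\mathbb{T}$ with $ng_{\alpha\beta}=w_\alpha-w_\beta$. Given such $w_\alpha$, the maps $n\varphi_\alpha+w_\alpha\circ q$ agree on overlaps and define $f$. Given $f$, the map $f-n\varphi_\alpha$ is constant on fibers, so it equals $w_\alpha\circ q$ for a continuous $w_\alpha$, and $(w_\alpha-w_\beta)\circ q=n(\varphi_\beta-\varphi_\alpha)$.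
\end{proof}

\section{Difference sets}\label{sec:diff}

In Sections~\ref{sec:diff}--\ref{sec:flat}, $B$ is a nonempty compact metrizable space, $q\colon E\to B$ is a principal $\mathbb{T}$-bundle, $d$ is an invariant metric on $E$, and $F_b=F\cap E_b$ for $F\subset E$.

We shall intersect members of a network and apply the binary property to the result, so we first enlarge the network. Call a family $\mathcal{N}$ of nonempty closed subsets of $E$ a \emph{saturated network} if
\begin{itemize}
\item[(N1)] $F+t\in\mathcal{N}$ for all $F\in\mathcal{N}$ and $t\in\mathbb{T}$;
\item[(N2)] for every nonempty linked $\mathcal{L}\subset\mathcal{N}$ the set $\bigcap\mathcal{L}$ is nonempty and belongs to $\mathcal{N}$;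
\item[(N3)] for every $\varepsilon>0$ finitely many members of diameter less than $\varepsilon$ cover $E$.
\end{itemize}

\begin{lemma}\label{lem:saturate}
If $E$ is $\mathbb{T}$-supercompact, then $E$ has a saturated network.
\end{lemma}

\begin{proof}
Let $\mathcal{N}_0$ be an invariant binary closed $k$-network and $\mathcal{N}$ the family of all nonempty sets $\bigcap\mathcal{F}$ with $\emptyset\ne\mathcal{F}\subset\mathcal{N}_0$. Then (N1) holds, and (N3) follows from Lemma~\ref{lem:small}. If the sets $\bigcap\mathcal{F}_\lambda$ form a linked family, then $\bigcup_\lambda\mathcal{F}_\lambda\subset\mathcal{N}_0$ is linked, so its intersection $\bigcap_\lambda\bigcap\mathcal{F}_\lambda$ is nonempty and belongs to $\mathcal{N}$.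
\end{proof}

To apply (N2) to translates of given sets we must know which translates meet. For closed $F_1,F_2\subset E$ put
\[
M(F_1,F_2)=\{(y_1,y_2)\in F_1\times F_2: q(y_1)=q(y_2)\},\qquad \Delta(y_1,y_2)=y_1-y_2,\qquad \pi(y_1,y_2)=q(y_1),
\]
\[
D(F_1,F_2)=\Delta(M(F_1,F_2))=\{t: F_1\cap(F_2+t)\ne\emptyset\},\qquad D_b(F_1,F_2)=\{y_1-y_2: y_i\in(F_i)_b\}.
\]
The space $M(F_1,F_2)$ is compact, the sets $D$ and $D_b$ are closed in $\mathbb{T}$, $D$ is the union of the sets $D_b$, and
\begin{equation}\label{eq:D}
D(F_2,F_1)=-D(F_1,F_2),\qquad D(F_1+s,F_2+t)=D(F_1,F_2)+s-t,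
\end{equation}
with the same rules for $D_b$.

\begin{definition}
A family $\mathcal{N}$ of closed subsets of $E$ is \emph{rigid} if for all $F_1,F_2\in\mathcal{N}$ and $b\in B$, every component of $D(F_1,F_2)$ that meets $D_b(F_1,F_2)$ is contained in $D_b(F_1,F_2)$.
\end{definition}

Two networks on trivial bundles show what rigidity means and how it will be used.

\begin{example}[horizontal boxes]\label{ex:product}
Let $E=B\times\mathbb{T}$, let $\mathcal{Y}$ be a binary closed $k$-network on $B$, and consider the sets $S\times I$ with $S\in\mathcal{Y}$ and $I$ a closed arc of length less than $\frac13$. A linked family of such sets projects to linked families in both factors, so we have an invariant binary closed $k$-network. For $F=S\times I$ and $F'=S'\times I'$ the set $D_b(F,F')$ equals $I-I'$ for $b\in S\cap S'$ and is empty otherwise, so the family is rigid. Let $S\neq\emptyset$ and $I=[\alpha,\alpha+j]$. The top face of $F$ can be found from the action alone: $D(F,F)=[-j,j]$ and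
\[
\bigcap_{\tau\in[0,j]}(F+\tau)=S\times\{\alpha+j\}.
\]
This face is a section of $q$ over all of $q(F)$, and two such faces differ by a constant wherever both are defined.
\end{example}

\begin{example}[tilted boxes]\label{ex:diagonal}
Let $E=\mathbb{T}\times\mathbb{T}$ with $(u,v)+t=(u+t,v+t)$ and $q(u,v)=u-v$; the map $(u,v)\mapsto v$ is a global height function. The products $I\times J$ of closed arcs of length less than $\frac13$ form an invariant binary closed $k$-network. Let $0<r<\frac16$, $F_1=[-r,r]\times\{0\}$ and $F_2=\{0\}\times[-r,r]$. Over $b\in[-r,r]$ these sets consist of the points $(b,0)$ and $(0,-b)$, so $D_b(F_1,F_2)=\{b\}$, while $D(F_1,F_2)=[-r,r]$. The family is not rigid. For the square $F=[0,r]^2$ we get $D(F,F)=[-r,r]$, and $\bigcap_{\tau\in[0,r]}(F+\tau)$ is the single point $(r,r)$, although $q(F)=[-r,r]$.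
\end{example}

Section~\ref{sec:flat} shows that a rigid saturated network always behaves like Example~\ref{ex:product}. The task until then is to prove rigidity. From now on $\mathcal{N}$ is a saturated network. The tool that localizes an intersection is a small member of $\mathcal{N}$ that contains an arc of a fiber.

\begin{lemma}\label{lem:test}
For every $b\in B$ and $\varepsilon>0$ there are $A\in\mathcal{N}$, $w\in E_b$ and $s>0$ with $\operatorname{diam}A<\varepsilon$ and $w+[-s,s]\subset A$.
\end{lemma}

\begin{proof}
By (N3) the circle $E_b$ is covered by finitely many closed sets $A_b$ with $A\in\mathcal{N}$, $\operatorname{diam}A<\varepsilon$. By the Baire category theorem one of them has nonempty interior in $E_b$.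
\end{proof}

\begin{lemma}\label{lem:open}
For $F_1,F_2\in\mathcal{N}$ the map $\Delta\colon M(F_1,F_2)\to D(F_1,F_2)$ is open. Consequently, if $C\subset D(F_1,F_2)$ is a continuum and $K$ is a component of $\Delta^{-1}(C)$, then $\Delta(K)=C$.
\end{lemma}

\begin{proof}
Let $(y_1,y_2)\in M(F_1,F_2)$, $t=y_1-y_2$ and $\varepsilon>0$. We show that every element of $D(F_1,F_2)$ close to $t$ is the difference of a pair within $2\varepsilon$ of $(y_1,y_2)$ in each coordinate. Take $A,w,s$ from Lemma~\ref{lem:test} for $b=q(y_1)$, and put $A'=A+(y_1-w)$. Then $A'\in\mathcal{N}$, $\operatorname{diam}A'<\varepsilon$ and $y_1+[-s,s]\subset A'$. Choose $0<s'\le s$ with $d(y_2,y_2-\tau)<\varepsilon$ for $|\tau|\le s'$. Let $|\tau|\le s'$ and $t+\tau\in D(F_1,F_2)$. The three sets $A'$, $F_1$, $F_2+t+\tau$ are linked: $y_1\in A'\cap F_1$; $y_1+\tau=y_2+t+\tau\in A'\cap(F_2+t+\tau)$; and $F_1$ meets $F_2+t+\tau$ by the choice of $\tau$. By (N2) they have a common point $z$. The pair $(z,z-t-\tau)\in M(F_1,F_2)$ has difference $t+\tau$, we have $d(z,y_1)<\varepsilon$, and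
\[
d(z-t-\tau,y_2)\le d(z-t-\tau,\,y_1-t-\tau)+d(y_2-\tau,y_2)<2\varepsilon .
\]
The last assertion is Lemma~\ref{lem:comp}(a).
\end{proof}

In words: if $F_1$ meets $F_2+t$ at $y_1$ and meets $F_2+t+\tau$ anywhere, then it meets $F_2+t+\tau$ near $y_1$. This already gives rigidity in the smallest case.

\begin{example}[totally disconnected base]\label{ex:zero}
Suppose that every continuum in $B$ is a point. Let $J$ be a component of $D(F_1,F_2)$, let $m\in M(F_1,F_2)$ lie over $b$ with $\Delta(m)\in J$, and let $K$ be the component of $m$ in $\Delta^{-1}(J)$. Then $\Delta(K)=J$ by Lemma~\ref{lem:open}, and the continuum $\pi(K)$ is $\{b\}$. Hence $J\subset D_b(F_1,F_2)$, and $\mathcal{N}$ is rigid. Such a base yields no counterexample: it has a finite partition into clopen sets that carry height functions, these combine to a global one, and $c_1(E)=0$ by Lemma~\ref{lem:chern}.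
\end{example}

We therefore need a base that has enough continua to carry a class of infinite order in $\check H^2$, but in which the freedom of $\pi(K)$ to leave the point $b$ can still be controlled.

\section{Rigidity over a hereditarily indecomposable base}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
If $B$ is hereditarily indecomposable, then every saturated network on $E$ is rigid.
\end{proposition}

The hypothesis speaks about two continua, so a failure of rigidity must be made to produce two of them through one point of $B$. The plan is to wedge a test set $A^*$ from Lemma~\ref{lem:test} between $F_1$ (below) and a translate $F_2^*$ of $F_2$ (above), each touching the next; by (N2) all three then touch at one point $p$. Lemma~\ref{lem:open} yields a continuum starting at $p$ along which $F_1$ rises above $F_2^*$, and another along which $A^*$ becomes thick. Where $F_1$ is strictly above $F_2^*$ there is no room for $A^*$, and where $A^*$ is thick $F_1$ is strictly below $F_2^*$. So neither projection to $B$ can contain the other. Figure~\ref{fig:pinch} shows this configuration in Example~\ref{ex:diagonal}, where the base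 is a circle and no contradiction arises; the hypothesis on $B$ cannot be dropped from Proposition~\ref{prop:rigid}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,0)--(-1.5,0.75)--(-3,0)--(-1.5,-0.75)--cycle;
\draw[thick] (-2.2,-1.1)--(2.2,1.1) node[right]{$F_1$};
\draw[thick] (-2.2,1.1)--(2.2,-1.1) node[right]{$F_2^*$};
\fill (0,0) circle (1.6pt) node[above=3pt]{$p$};
\node at (-1.5,0) {$A^*$};
\draw (-3.6,-1.6)--(3,-1.6) node[right]{$B$};
\draw[very thick] (-3,-1.6)--(0,-1.6) node[midway,below]{$L$};
\draw[very thick,dashed] (0,-1.6)--(1.8,-1.6) node[midway,below]{$\pi(K')$};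
\fill (0,-1.6) circle (1.6pt) node[above]{$b_1$};
\end{tikzpicture}
\caption{Two segments $F_1$, $F_2^*$ and a square $A^*$ among the tilted boxes on $\mathbb{T}\times\mathbb{T}$; the fibers are vertical and the base is horizontal. The square is wedged between the segments, and all three sets meet at $p$. Over $L$ the square becomes thick; over $\pi(K')$ the segment $F_1$ rises above $F_2^*$. Neither of these two continua through $b_1$ contains the other, which is impossible in a hereditarily indecomposable base.}
\label{fig:pinch}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]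
\emph{Step 0: reduction.} Suppose that a component $J$ of $D(F_1,F_2)$ contains a point $t_1\in D_{b_0}(F_1,F_2)$ and a point outside $D_{b_0}(F_1,F_2)$. After interchanging $F_1$ and $F_2$ if necessary, which by \eqref{eq:D} reverses signs, there is $0<\ell<1$ with $t_1+[0,\ell]\subset J$ and $t_1+\ell\notin D_{b_0}(F_1,F_2)$. Let $\sigma_0<\ell$ be the largest $\sigma\in[0,\ell]$ with $t_1+\sigma\in D_{b_0}(F_1,F_2)$. Replace $F_2$ by $F_2+t_1+\sigma_0$ and put $\eta=\min\{\frac18,\ell-\sigma_0\}$. Then
\begin{equation}\label{eq:assume}
0\in D_{b_0}(F_1,F_2),\qquad [0,\eta]\subset D(F_1,F_2),\qquad D_{b_0}(F_1,F_2)\cap(0,\eta]=\emptyset .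
\end{equation}
Put $\delta=\eta/20$. Heights and shifts in $[-20\delta,20\delta]\subset[-\frac18,\frac18]$ are treated as real numbers; sums and differences of two of them can be computed in $\mathbb{R}$.

\emph{Step 1: a gap above $F_1$ and below $F_2$.} Pick $z\in(F_1)_{b_0}\cap(F_2)_{b_0}$ and a height function $\varphi$ over an open set containing a closed neighborhood $V_0$ of $b_0$, with $\varphi(z)=0$. For $y\in(F_1)_{b_0}$ we have $\varphi(y)=y-z\in D_{b_0}(F_1,F_2)$, so $\varphi(y)\notin(0,\eta]$; for $y\in(F_2)_{b_0}$ we have $-\varphi(y)=z-y\in D_{b_0}(F_1,F_2)$, so $\varphi(y)\notin[-\eta,0)$. The points of $F_1$ over $V_0$ with height in $[\delta,20\delta]$ and the points of $F_2$ over $V_0$ with height in $[-20\delta,-\delta]$ form a compact set whose projection misses $b_0$. So there is a closed neighborhood $V\subset V_0$ of $b_0$ such that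
\begin{equation}\label{eq:gap}
\text{over } V:\quad F_1 \text{ has no point with }\varphi\in[\delta,20\delta],\quad F_2\text{ has no point with }\varphi\in[-20\delta,-\delta].
\end{equation}

\emph{Step 2: a test set resting on $F_1$.} Let $\varepsilon>0$ be so small that the $\varepsilon$-neighborhood of $E_{b_0}$ lies over $\operatorname{int}V$ and that points over $V$ at distance less than $\varepsilon$ have heights at distance less than $\delta/2$. Lemma~\ref{lem:test} gives $A\in\mathcal{N}$, $w\in E_{b_0}$, $s>0$ with $q(A)\subset\operatorname{int}V$, $w+[-s,s]\subset A$ and $\varphi(A)\subset\varphi(w)+(-\delta/2,\delta/2)$. After translating $A$ and $w$ we have $\varphi(A)\subset[0,\delta]$; in particular $0<2s\le\delta$. We push $A$ up to its last contact with $F_1$. The set $\Theta=D(F_1,A)\cap[-10\delta,10\delta]$ is closed. It contains $-\varphi(w)\in[-\delta,0]$, since $w-\varphi(w)=z$. It misses $[\delta,10\delta]$, since for such $\theta$ we have $\varphi(A+\theta)\subset[\delta,11\delta]$ and \eqref{eq:gap} applies. So $a=\max\Theta\in[-\delta,\delta)$. Put $A^*=A+a$; then $A^*$ meets $F_1$, $q(A^*)=q(A)$ and $\varphi(A^*)\subset[-\delta,2\delta)$.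
\begin{itemize}
\item[(i)] \emph{If $y\in F_1$ and $x\in A^*$ lie in one fiber and $\varphi(y)\in(-\delta,\delta)$, then $\varphi(y)\le\varphi(x)$.}
\end{itemize}
Otherwise $\rho=\varphi(y)-\varphi(x)\in(0,2\delta)$ and $y=x+\rho\in F_1\cap(A+a+\rho)$, so $a+\rho\in\Theta$, contrary to the choice of $a$.

\emph{Step 3: a translate of $F_2$ resting on the test set.} Let $T=D(A^*,F_2)\cap[-10\delta,10\delta]$. By (i) with $y=z$, all points of $A^*_{b_0}$ have height at least $0$. Since $w+a+[-s,s]\subset A^*_{b_0}$, the point $x_+=w+a+s$ has height $\varphi(x_+)\in[2s,2\delta)$, and $x_+=z+\varphi(x_+)$ shows $\varphi(x_+)\in T$. If $t\in[3\delta,10\delta]$, $y\in F_2$ and $y+t\in A^*$, then $y$ lies over $V$ and $\varphi(y)\in[-11\delta,-\delta)$, contrary to \eqref{eq:gap}. So $t_2=\max T\in[2s,3\delta)$. Put $F_2^*=F_2+t_2$; it meets $A^*$.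
\begin{itemize}
\item[(ii)] \emph{If $y\in F_2^*$ and $x\in A^*$ lie in one fiber and $\varphi(y)\in(-\delta,\delta)$, then $\varphi(x)\le\varphi(y)$.}
\end{itemize}
Otherwise $\rho=\varphi(x)-\varphi(y)\in(0,3\delta)$ and $x=y+\rho\in A^*\cap(F_2+t_2+\rho)$ with $t_2+\rho<6\delta$, so $t_2+\rho\in T$, contrary to the choice of $t_2$.

\emph{Step 4: the common point and the two continua.} The set $F_1$ meets $F_2^*$, because $t_2\in[0,\eta]\subset D(F_1,F_2)$. So $F_1,A^*,F_2^*$ are linked, and (N2) gives $p\in F_1\cap A^*\cap F_2^*$. Put $b_1=q(p)$.

By \eqref{eq:D} and \eqref{eq:assume}, $D(F_1,F_2^*)\supset[0,\eta-t_2]\supset[0,\delta]$. Let $K$ be the component of $(p,p)$ in $\{m\in M(F_1,F_2^*):\Delta(m)\in[0,\delta]\}$. By Lemma~\ref{lem:open}, $\Delta(K)=[0,\delta]$. We control heights only over $V$, so let $K'$ be the component of $(p,p)$ in $K\cap\pi^{-1}(V)$. By Lemma~\ref{lem:comp}(b),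
\begin{equation}\label{eq:bump}
\pi(K')\subset\operatorname{int}V\quad\text{implies}\quad K'=K .
\end{equation}
Next, $D(A^*,A^*)\supset[0,2s]$. Let $K_A$ be the component of $(p,p)$ in $\{m\in M(A^*,A^*):\Delta(m)\in[0,2s]\}$; again $\Delta(K_A)=[0,2s]$. Put $L=\pi(K_A)\subset q(A)$. Both $L$ and $\pi(K')$ are continua containing $b_1$.

\emph{Step 5: heights along $K'$.} The sets $F_1$ and $F_2^*$ may have other sheets, to which (i) and (ii) do not apply. Connectedness keeps $K'$ on the right one.
\begin{itemize}
\item[(iii)] \emph{If $(y_1,y_2)\in K'$, then $\varphi(y_1),\varphi(y_2)\in(-\delta,\delta)$.}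
\end{itemize}
Let $(y_1,y_2)\in K'$. Since $y_2-t_2\in F_2$, \eqref{eq:gap} gives $\varphi(y_2)\notin[t_2-20\delta,t_2-\delta]$, and this interval contains $[-17\delta,-\delta]$ because $0<t_2<3\delta$. If $\varphi(y_2)\in[\delta,19\delta]$, then $\varphi(y_1)=\varphi(y_2)+\Delta(y_1,y_2)\in[\delta,20\delta]$, contrary to \eqref{eq:gap}. So $\varphi(y_2)$ lies in the union of the disjoint open arcs $(-\delta,\delta)$ and $(19\delta,1-17\delta)$. At $(p,p)$ it lies in the first, because $\varphi(p)\in[-\delta,2\delta)$; as $K'$ is connected, it always lies in the first. Then $\varphi(y_1)\in(-\delta,2\delta)$, and \eqref{eq:gap} excludes $[\delta,2\delta)$.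

\emph{Step 6: pinching.}
\begin{itemize}
\item[(iv)] \emph{If $(y_1,y_2)\in K'$ lies over $b\in q(A)$, then $y_1=y_2$ and $A^*_b$ is a single point.}
\end{itemize}
Indeed, (i)--(iii) give $\varphi(y_1)\le\varphi(x)\le\varphi(y_2)$ for every $x$ in the nonempty set $A^*_b$, while $\varphi(y_1)-\varphi(y_2)=\Delta(y_1,y_2)\ge0$.

Since $B$ is hereditarily indecomposable, $L\subset\pi(K')$ or $\pi(K')\subset L$. In the first case (iv) shows that $A^*_b$ is a single point for every $b\in L$, but $K_A$ contains a pair with difference $2s\ne0$ over a point of $L$. In the second case $\pi(K')\subset q(A)\subset\operatorname{int}V$, so $K'=K$ by \eqref{eq:bump}, and (iv) gives $\Delta=0$ on $K$, although $\Delta(K)=[0,\delta]$. Both cases are contradictory.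
\end{proof}

\section{From rigidity to a torsion Chern class}\label{sec:flat}

\begin{proposition}\label{prop:flat}
If $E$ has a rigid saturated network $\mathcal{N}$, then $c_1(E)$ has finite order.
\end{proposition}

We imitate the construction of the top face in Example~\ref{ex:product}. The function $(x,t)\mapsto d(x,x+t)$ is positive on the compact set $E\times\{\|t\|\ge\frac1{16}\}$; let $\varepsilon_1>0$ be its minimum. If $F\in\mathcal{N}$ has diameter less than $\varepsilon_1$, then $D(F,F)$ is a closed symmetric subset of $(-\frac1{16},\frac1{16})$ containing $0$, so the component of $0$ has the form $[-j_F,j_F]$. Call $F$ \emph{thick} if $\operatorname{diam}F<\varepsilon_1$ and $j_F>0$, and define the \emph{core} of a thick set $F$ by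
\[
Z_F=\bigcap_{\tau\in[0,j_F]}(F+\tau)=\{y\in E: y-[0,j_F]\subset F\}.
\]

\begin{lemma}\label{lem:core}
Let $F$ be thick, $j=j_F$, $Z=Z_F$. Then $Z\in\mathcal{N}$, $q(Z)=q(F)$, and distinct points $y,y'$ of $Z$ in one fiber satisfy $\|y-y'\|>j$. In particular every $Z_b$ is finite.
\end{lemma}

\begin{proof}
By \eqref{eq:D}, $F+\tau$ meets $F+\tau'$ if and only if $\tau'-\tau\in D(F,F)$. So the family $\{F+\tau\}_{\tau\in[0,j]}$ is linked, and (N2) gives $Z\in\mathcal{N}$. This provides a point of $Z$ over some $b$; rigidity will provide one over every $b\in q(F)$.

For a finite nonempty $S\subset[0,j]$ let $P_S=\bigcap_{\tau\in S}(F+\tau)\in\mathcal{N}$. We prove $q(P_S)=q(F)$ by induction on $|S|$. For $|S|=1$ this holds because translation preserves fibers. Assume it for $S$, and let $\tau'\in[0,j]$ and $b\in q(F)$. For every $\tau''\in[0,j]$ the set $P_S\cap(F+\tau'')$ contains $Z$, so $[0,j]\subset D(P_S,F)$. Take $y\in(P_S)_b$ and $\tau\in S$; then $y-\tau\in F_b$, so $\tau\in D_b(P_S,F)$. By rigidity the component of $D(P_S,F)$ that contains $[0,j]$ lies in $D_b(P_S,F)$. Hence $\tau'\in D_b(P_S,F)$, which says that $P_S\cap(F+\tau')$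 has a point over $b$. This completes the induction. For $b\in q(F)$ the closed sets $(F+\tau)_b$, $\tau\in[0,j]$, are thus centered, so $Z_b\neq\emptyset$; and $Z\subset F$.

Suppose that $y,y'\in Z_b$ and $y=y'+t$ with $0<t\le j$. Then $F_b$ contains $(y-[0,j])\cup(y'-[0,j])=y'+[-j,t]$, so $[0,j+t]\subset D(F,F)$, contrary to the definition of $j$.
\end{proof}

So a core is a multivalued section with finitely many, uniformly separated values. Next we compare two cores.

\begin{lemma}\label{lem:finite}
If $F,F'$ are thick, then $D(Z_F,Z_{F'})$ is finite.
\end{lemma}

\begin{proof}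
Write $Z=Z_F$, $Z'=Z_{F'}$, $j=j_F$, $j'=j_{F'}$. We first show that for $x\in\mathbb{T}$
\begin{equation}\label{eq:fit}
x\in D(Z,Z')\iff x+[-j,j']\subset D(F,F').
\end{equation}
If $x=y-y'$ with $y\in Z$, $y'\in Z'$, then $y-\sigma\in F$ and $y'-\tau\in F'$ for $\sigma\in[0,j]$, $\tau\in[0,j']$, and these points differ by $x+\tau-\sigma$. Conversely, if $x+[-j,j']\subset D(F,F')$, then $F+\sigma$ meets $F'+x+\tau$ for all such $\sigma,\tau$, so the family of all sets $F+\sigma$ and $F'+x+\tau$ is linked. Its intersection $Z\cap(Z'+x)$ is nonempty by (N2).

Let $t\in D(Z,Z')$, say $t\in D_b(Z,Z')$, and let $J_t$ be the component of $D(F,F')$ that contains the arc $t+[-j,j']$. Suppose that $J_t$ is larger than this arc. Then $J_t$ contains $t+[-j-r,j']$ or $t+[-j,j'+r]$ for some $r>0$, and \eqref{eq:fit} shows that $t+[-r,0]$ or $t+[0,r]$ lies in $D(Z,Z')$. So the component of $t$ in $D(Z,Z')$ is infinite. By rigidity it lies in $D_b(Z,Z')$, which is finite by Lemma~\ref{lem:core}, a contradiction. Hence $J_t=t+[-j,j']$. Different $t$ give different, hence disjoint, components of length $j+j'>0$, so there are at most $1/(j+j')$ of them.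
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
\emph{Local sections.} By (N3) finitely many members of $\mathcal{N}$ of diameter less than $\varepsilon_1$ cover $E$. For each $b$, one of them, $F$, contains a nondegenerate arc of $E_b$ by the Baire category theorem; then $j_F>0$, so $F$ is thick and $b\in q(F)$. Thus there are thick sets $F_1,\dots,F_m$ whose cores $Z_i$ satisfy $B=\bigcup_iq(F_i)=\bigcup_iq(Z_i)$. Let $c_i>0$ be the minimum of $d(x,x+t)$ over $x\in E$, $\|t\|\ge j_{F_i}$, and write each $Z_i$ as a finite union of nonempty compact sets of diameter less than $c_i$. By Lemma~\ref{lem:core}, $q$ is injective on each piece. Let $C_1,\dots,C_r$ be all the pieces and $V_k=q(C_k)$. The closed sets $V_k$ cover $B$, and the inverse $\sigma_k\colon V_k\to C_k$ of $q|_{C_k}$ is continuous by compactness. On $V_k\cap V_l$ the function $\kappa_{kl}=\sigma_k-\sigma_l$ is continuous with values in a finite set $D(Z_i,Z_{i'})$, so it is locally constant with finitely many values. Also $\kappa_{kl}+\kappa_{lh}=\kappa_{kh}$ on $V_k\cap V_l\cap V_h$.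

\emph{Lifting the cocycle to $\mathbb{R}$.} A real-valued cocycle can be written as a coboundary by Tietze's theorem, so we want to lift the $\kappa_{kl}$ to real functions without destroying the cocycle identity. An additive lift of the values does this, but it cannot exist on elements of finite order, since $\mathbb{R}$ has no torsion; this is why a multiple of $c_1(E)$ appears. Let $\Lambda\subset\mathbb{T}$ be the subgroup generated by all values of all $\kappa_{kl}$. It is finitely generated, so its torsion subgroup has finite order $n\ge1$. The group $n\Lambda$ is torsion-free: if a nonzero multiple of $n\gamma$ vanishes, then $\gamma$ is torsion and $n\gamma=0$. So $n\Lambda$ is free abelian, and choosing real representatives for a basis we obtain a homomorphism $\rho\colon n\Lambda\to\mathbb{R}$ with $\rho(\gamma)\equiv\gamma\pmod1$. The functions $r_{kl}=\rho(n\kappa_{kl})\colon V_k\cap V_l\to\mathbb{R}$ are locally constant and satisfy $r_{kl}+r_{lh}=r_{kh}$, $r_{lk}=-r_{kl}$.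

\emph{Solving $u_k-u_l=r_{kl}$.} Put $u_1=0$. Suppose that continuous $u_l\colon V_l\to\mathbb{R}$, $l<k$, satisfy $u_l-u_h=r_{lh}$. On $V_k\cap V_l\cap V_h$ we have $(u_l+r_{kl})-(u_h+r_{kh})=r_{lh}+r_{kl}-r_{kh}=0$. So the functions $u_l+r_{kl}$ on the closed sets $V_k\cap V_l$, $l<k$, define a continuous function on their union, and Tietze's theorem extends it to $u_k\colon V_k\to\mathbb{R}$.

\emph{The map $f$.} For $x$ over $b\in V_k$ put $f_k(x)=n\,(x-\sigma_k(b))+u_k(b)\in\mathbb{T}$. If also $b\in V_l$, then $x-\sigma_l(b)=(x-\sigma_k(b))+\kappa_{kl}(b)$, hence $f_l(x)-f_k(x)=n\kappa_{kl}(b)-r_{kl}(b)=0$ in $\mathbb{T}$. The $f_k$ are defined on a finite closed cover of $E$, so they form a continuous map $f$ with $f(x+t)=f(x)+nt$. By Lemma~\ref{lem:chern}, $n\,c_1(E)=0$.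
\end{proof}

Lemma~\ref{lem:saturate} and Propositions~\ref{prop:rigid} and~\ref{prop:flat} prove the first assertion of Theorem~\ref{thm:main}; for $B=\emptyset$ there is nothing to prove.

\section{A hereditarily indecomposable separator of $S^3$}\label{sec:sep}

It remains to find a hereditarily indecomposable $B$ with an element of infinite order in $\check H^2(B;\mathbb{Z})$. Alexander duality states that $\check H^{2}(B;\mathbb{Z})\cong\tilde H_0(S^3\setminus B;\mathbb{Z})$ for a nonempty compact proper subset $B\subset S^3$, so it suffices to make $B$ separate $S^3$. The existence of hereditarily indecomposable separators is due to Bing \cite{Bing}; we include a short proof.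

\begin{proposition}\label{prop:sep}
There is a hereditarily indecomposable compact set $B\subset S^3$ such that two points $a^-,a^+\in S^3\setminus B$ lie in different components of $S^3\setminus B$.
\end{proposition}

We start from a thick wall between $a^-$ and $a^+$ and replace it infinitely often by a thinner, folded wall. Each fold is the preimage of the planar band in Figure~\ref{fig:band}. In a straight horizontal band, a connected set that starts at the left end and stays in the left half can meet one that starts at the right end and stays in the right half. In the folded band the first is trapped in the bottom bar and the second in the top bar.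

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=7cm,y=2.3cm]
\fill[gray!45] (0,-0.6667) rectangle (0.8,-0.3333);
\fill[gray!45] (0.2,0.3333) rectangle (1,0.6667);
\fill[gray!20] (0.2,-0.1111) rectangle (0.8,0.1111);
\fill[gray!20] (0.6,-0.3333) rectangle (0.8,-0.1111);
\fill[gray!20] (0.2,0.1111) rectangle (0.4,0.3333);
\draw (0,-1) rectangle (1,1);
\draw[dashed] (0.5,-1)--(0.5,1);
\node at (0.3,-0.5) {$\Gamma_0$};
\node at (0.7,0.5) {$\Gamma_2$};
\node at (0.3,0) {$\Gamma_1$};
\node at (0.9,-0.2) {$R^-$};
\node at (0.1,0.2) {$R^+$};
\node[below] at (0,-1) {$\xi=0$};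
\node[below] at (0.5,-1) {$\xi=\frac12$};
\node[below] at (1,-1) {$\xi=1$};
\end{tikzpicture}
\caption{The folded band $\Gamma=\Gamma_0\cup\Gamma_1\cup\Gamma_2$ in the rectangle $[0,1]\times[-1,1]$. It separates the region $R^-$ containing the bottom side from the region $R^+$ containing the top side. The bar $\Gamma_0$ meets the rest of the band only to the right of the dashed line, the bar $\Gamma_2$ only to the left of it.}
\label{fig:band}
\end{figure}

\begin{proof}
\emph{The band.} In $R=[0,1]\times[-1,1]$ with coordinates $(\xi,\zeta)$ let
\[
\Gamma_0=[0,\tfrac45]\times[-\tfrac23,-\tfrac13],\qquad \Gamma_2=[\tfrac15,1]\times[\tfrac13,\tfrac23],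
\]
\[
\Gamma_1=[\tfrac15,\tfrac45]\times[-\tfrac19,\tfrac19]\ \cup\ [\tfrac35,\tfrac45]\times[-\tfrac13,-\tfrac19]\ \cup\ [\tfrac15,\tfrac25]\times[\tfrac19,\tfrac13],
\]
$\Gamma=\Gamma_0\cup\Gamma_1\cup\Gamma_2$, and define open subsets of $R$ by
\[
R^-=\{\zeta<-\tfrac23\}\cup\{\xi>\tfrac45,\ \zeta<\tfrac13\}\cup\{\xi>\tfrac25,\ \tfrac19<\zeta<\tfrac13\},
\]
\[
R^+=\{\zeta>\tfrac23\}\cup\{\xi<\tfrac15,\ \zeta>-\tfrac13\}\cup\{\xi<\tfrac35,\ -\tfrac13<\zeta<-\tfrac19\}.
\]
For $|\zeta|>\frac23$ the horizontal line at level $\zeta$ lies in $R^-$ or in $R^+$ according to the sign of $\zeta$. At the other levels the values of $\xi$ are distributed as follows.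
\[
\begin{array}{c|ccccc}
\zeta\in & [-\frac23,-\frac13] & (-\frac13,-\frac19) & [-\frac19,\frac19] & (\frac19,\frac13) & [\frac13,\frac23]\\[2pt] \hline
R^+ & \emptyset & [0,\frac35) & [0,\frac15) & [0,\frac15) & [0,\frac15)\\[2pt]
\Gamma & [0,\frac45] & [\frac35,\frac45] & [\frac15,\frac45] & [\frac15,\frac25] & [\frac15,1]\\[2pt]
R^- & (\frac45,1] & (\frac45,1] & (\frac45,1] & (\frac25,1] & \emptyset
\end{array}
\]
So $R\setminus\Gamma=R^-\cup R^+$. The closures of $R^-$ and $R^+$ are obtained by making the inequalities weak, and they are disjoint. Indeed, $\{\zeta\le-\frac23\}$ misses $\overline{R^+}\subset\{\zeta\ge-\frac13\}$ and $\{\zeta\ge\frac23\}$ misses $\overline{R^-}\subset\{\zeta\le\frac13\}$; the second piece of $\overline{R^-}$ has $\xi\ge\frac45$, while the second and third pieces of $\overline{R^+}$ have $\xi\le\frac35$; the third piece of $\overline{R^-}$ has $\xi\ge\frac25$ and $\zeta\ge\frac19$, while the second piece of $\overline{R^+}$ has $\xi\le\frac15$ and the third has $\zeta\le-\frac19$. Finally,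
\begin{equation}\label{eq:band}
\Gamma_0\cap\Gamma_2=\emptyset,\qquad \Gamma_0\cap\Gamma_1=[\tfrac35,\tfrac45]\times\{-\tfrac13\},\qquad \Gamma_1\cap\Gamma_2=[\tfrac15,\tfrac25]\times\{\tfrac13\},
\end{equation}
and $\Gamma\cap\{\xi=0\}\subset\Gamma_0$, $\Gamma\cap\{\xi=1\}\subset\Gamma_2$.

\emph{Horizontal coordinates.} Fix a countable base of $S^3$ and enumerate, as $(P_i,U_i,Q_i,V_i)$, $i\ge1$, all quadruples in which $U_i,V_i$ are disjoint basic sets and $P_i\subset U_i$, $Q_i\subset V_i$ are closures of basic sets. For any points $x\ne y$ and neighborhoods $O\ni x$, $O'\ni y$ there is $i$ with $x\in P_i$, $U_i\subset O$, $y\in Q_i$, $V_i\subset O'$. Choose continuous $h_i',h_i''\colon S^3\to[0,\frac12]$ with $h_i'=0$ on $P_i$, $h_i'=\frac12$ off $U_i$, $h_i''=\frac12$ on $Q_i$, $h_i''=0$ off $V_i$, and put $h_i=h_i'+h_i''$. Then $h_i=0$ on $P_i$, $h_i=1$ on $Q_i$, $\{h_i<\frac12\}\subset U_i$ and $\{h_i>\frac12\}\subset V_i$.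

\emph{The walls.} Let $A_0^-\ni a^-$ and $A_0^+\ni a^+$ be open balls with disjoint closures. Given open sets $A_{i-1}^\pm$ with disjoint closures, choose a continuous $f_i\colon S^3\to[-1,1]$ equal to $\pm1$ on $\overline{A_{i-1}^\pm}$, let $\Phi_i=(h_i,f_i)\colon S^3\to R$, and put $A_i^\pm=\Phi_i^{-1}(R^\pm)$. These are open sets with disjoint closures, $A_{i-1}^\pm\subset A_i^\pm$, and $S^3\setminus(A_i^-\cup A_i^+)=\Phi_i^{-1}(\Gamma)$. Let $A^\pm=\bigcup_iA_i^\pm$ and $B=S^3\setminus(A^-\cup A^+)=\bigcap_{i\ge1}\Phi_i^{-1}(\Gamma)$. The open sets $A^-\ni a^-$ and $A^+\ni a^+$ are disjoint because both sequences increase. So $B$ is compact and $a^-,a^+$ lie in different components of its complement.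

\emph{Hereditary indecomposability.} Let $K_1,K_2\subset B$ be continua, neither containing the other; we show that they are disjoint. Take $x\in K_1\setminus K_2$, $y\in K_2\setminus K_1$ and $i$ with $x\in P_i$, $U_i\cap K_2=\emptyset$, $y\in Q_i$, $V_i\cap K_1=\emptyset$. The closed sets $Y_k=\Phi_i^{-1}(\Gamma_k)$, $k=0,1,2$, cover $B$. By \eqref{eq:band}, $Y_0\cap Y_2=\emptyset$ and $Y_0\cap Y_1\subset\{h_i>\frac12\}\subset V_i$. So $K_1$ is the disjoint union of the closed sets $K_1\cap Y_0$ and $K_1\cap(Y_1\cup Y_2)$. The first contains $x$, since $h_i(x)=0$ and $\Phi_i(x)\in\Gamma$; hence $K_1\subset Y_0$. In the same way $Y_1\cap Y_2\subset\{h_i<\frac12\}\subset U_i$ misses $K_2$ and $h_i(y)=1$, so $K_2\subset Y_2$. Therefore $K_1\cap K_2=\emptyset$.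
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $B$ be as in Proposition~\ref{prop:sep}; it is nonempty because $S^3$ is connected. The group $\tilde H_0(S^3\setminus B;\mathbb{Z})$ is free abelian, and it is nonzero because the open set $S^3\setminus B$ is disconnected. By Alexander duality every nonzero $c\in\check H^2(B;\mathbb{Z})$ has infinite order, and such $c$ exists. Let $E\to B$ be a principal $\mathbb{T}$-bundle with $c_1(E)=c$. Then $E$ is a compact metrizable $\mathbb{T}$-space, and it is not $\mathbb{T}$-supercompact by the first assertion.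
\end{proof}

\section{Actions of profinite groups}\label{sec:profinite}

Let $G$ be a profinite group and $X$ a nonempty compact metrizable $G$-space with invariant metric $d$. We approximate $X$ equivariantly by finer and finer polyhedra, take on each polyhedron a binary family of small closed stars, and pull everything back to $X$. There are two difficulties. Stars from different levels must be binary together; and a preimage of sets with a common point has a common point only if the map is onto, which the canonical maps to nerves need not be.

\subsection{Simplicial complexes}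

All complexes are finite. Simplices are closed, and the interior of a simplex is its relative interior. Every point $y$ of the polyhedron $|K|$ lies in the interior of exactly one simplex $\operatorname{car}_K(y)$, its \emph{carrier}. The \emph{open star} $\operatorname{st}_K(v)$ of a vertex $v$ is the open set of all $y$ such that $v$ is a vertex of $\operatorname{car}_K(y)$; vertices whose open stars have a common point span a simplex. For a subcomplex $C$, $y\in|C|$ if and only if $\operatorname{car}_K(y)\in C$. The vertices of the barycentric subdivision $\operatorname{Sd}K$ are the barycenters $\hat\sigma$ of the simplices $\sigma$ of $K$, and its simplices correspond to the chains $\sigma_0\subsetneq\dots\subsetneq\sigma_k$. The simplex of such a chain lies in $\sigma_k$ and its interior lies in the interior of $\sigma_k$, so $\operatorname{car}_{\operatorname{Sd}K}(y)\subset\operatorname{car}_K(y)$. The polyhedron of a subcomplex of $K$ is the polyhedron of a subcomplex of $\operatorname{Sd}K$, and the diameters of the simplices of $\operatorname{Sd}^rK$ tend to $0$ uniformly as $r\to\infty$. A simplicial map $g\colon K\to L$ sends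 the interior of a simplex $s$ onto the interior of $g(s)$; hence for a subcomplex $C$ of $L$ the set $g^{-1}(|C|)$ is the polyhedron of the subcomplex $\{s:g(s)\in C\}$.

A \emph{$G$-complex} is a complex with an action of $G$ by simplicial automorphisms. It is \emph{regular} if distinct vertices of one orbit are never adjacent; then an element that preserves a simplex fixes its vertices, hence all of its points. Invariant subcomplexes of regular complexes are regular. The subdivision $\operatorname{Sd}K$ of any $G$-complex is regular, because adjacent vertices are barycenters of simplices of different dimensions.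

\subsection{A binary family of stars}

Let $K$ be the boundary of a triangle. The closed stars in $\operatorname{Sd}K$ of the three vertices of $K$ are arcs that meet pairwise and have no common point, because three pairwise adjacent vertices of $K$ span no simplex. In $\operatorname{Sd}K$, pairwise adjacent vertices always span a simplex, since pairwise comparable simplices form a chain. So we go one level down; in the example we get six arcs arranged cyclically, no three of which meet pairwise. For a vertex $v$ of $\operatorname{Sd}K$ let $A_v$ be the union of the simplices of $\operatorname{Sd}^2K$ that contain $v$.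

\begin{lemma}\label{lem:stars}
The sets $A_v$ cover $|K|$, and each $A_v$ lies in $\operatorname{st}_K(u)$ for some vertex $u$ of $K$. If $\mathcal{C}'$ is a binary family of polyhedra of subcomplexes of $K$, then $\mathcal{C}'\cup\{A_v: v \text{ a vertex of }\operatorname{Sd}K\}$ is binary.
\end{lemma}

\begin{proof}
Let $x\in|K|$ and let $\operatorname{car}_{\operatorname{Sd}^2K}(x)$ correspond to the chain $\tau_0\subsetneq\dots\subsetneq\tau_k$ of simplices of $\operatorname{Sd}K$; thus $\tau_k=\operatorname{car}_{\operatorname{Sd}K}(x)$. The point $x$ lies in $A_v$ if and only if the chain remains a chain when $\{v\}$ is added, that is,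
\begin{equation}\label{eq:star}
x\in A_v\iff v\text{ is a vertex of }\tau_0 .
\end{equation}
Hence the $A_v$ cover $|K|$. Let $v=\hat\sigma$ and $x\in A_v$. Then $v$ is a vertex of $\tau_k$, so $\sigma$ belongs to the chain of simplices of $K$ that defines $\tau_k$, whose largest element is $\operatorname{car}_K(x)$. We obtain
\begin{equation}\label{eq:face}
x\in A_{\hat\sigma}\ \Longrightarrow\ \sigma\text{ is a face of }\operatorname{car}_K(x).
\end{equation}
In particular $A_{\hat\sigma}\subset\operatorname{st}_K(u)$ for every vertex $u$ of $\sigma$.

A linked subfamily contained in $\mathcal{C}'$ has a common point by hypothesis. Consider a linked subfamily that consists of stars $A_{\hat\sigma_0},\dots,A_{\hat\sigma_r}$, $r\ge0$, and of members of $\mathcal{C}'$. By \eqref{eq:star}, any two of the vertices $\hat\sigma_i$ lie in a common simplex of $\operatorname{Sd}K$, so the $\sigma_i$ form a chain, say $\sigma_0\subsetneq\dots\subsetneq\sigma_r$. Let $\tau\subset\sigma_r$ be the corresponding simplex of $\operatorname{Sd}K$. By \eqref{eq:star} its barycenter $\hat\tau$, whose chain consists of $\tau$ alone, lies in every $A_{\hat\sigma_i}$.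 If $|C|$ is in the subfamily, take $x\in|C|\cap A_{\hat\sigma_r}$. Then $\operatorname{car}_K(x)\in C$, so $\sigma_r\in C$ by \eqref{eq:face}, and $\hat\tau\in|C|$.
\end{proof}

\subsection{Invariant covers and their nerves}

In a profinite group the open normal subgroups form a neighborhood base at the identity, and open subgroups of a compact group have finite index. The next lemma is the only place where this is used. It fails for $\mathbb{T}$ acting on itself: if a nonempty set has finitely many translates, its stabilizer has finite index in the divisible group $\mathbb{T}$, so the set is $\mathbb{T}$.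

\begin{lemma}\label{lem:cover}
For every $G$-invariant open cover $\mathcal{V}$ of $X$ and every $\varepsilon>0$ there is a finite $G$-invariant cover $\mathcal{U}$ by nonempty open sets of diameter less than $\varepsilon$ that refines $\mathcal{V}$ and in which different members of one orbit are disjoint.
\end{lemma}

\begin{proof}
Let $x\in X$, and let $W\ni x$ be open, of diameter less than $\varepsilon$ and contained in a member of $\mathcal{V}$. The open set $\{g:gx\in W\}$ contains the compact stabilizer $G_x$, so it contains $H=G_xN$ for some open normal subgroup $N$. Then $H$ is an open subgroup, $H\supset G_x$ and $Hx\subset W$. The finitely many compact sets $gHx$, $gH\in G/H$, are pairwise disjoint: if $ghx=h'x$ with $h,h'\in H$, then $h'^{-1}gh\in G_x\subset H$, so $g\in H$. Choose $r>0$ so small that $U_x=\{y:d(y,Hx)<r\}$ lies in $W$ and $2r$ is less than the distances between the sets $gHx$. As $d$ is invariant, $gU_x$ is the $r$-neighborhood of $gHx$, so the orbit of $U_x$ consists of finitely many pairwise disjoint sets. Each has diameter less than $\varepsilon$ and lies in a member of $\mathcal{V}$, by invariance. Let $\mathcal{U}$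 be the union of the orbits of finitely many sets $U_x$ that cover $X$.
\end{proof}

The \emph{nerve} $N$ of such a cover $\mathcal{U}$ has the members of $\mathcal{U}$ as vertices and the subfamilies with a common point as simplices. It is a regular $G$-complex. Put $\omega_U(x)=d(x,X\setminus U)$, with $\omega_U\equiv1$ if $U=X$. The \emph{canonical map}
\[
\psi\colon X\to|N|,\qquad \psi(x)=\sum_U\omega_U(x)\,U\Big/\sum_U\omega_U(x),
\]
is continuous, it is equivariant because $\omega_{gU}(gx)=\omega_U(x)$, and the vertices of $\operatorname{car}_N\psi(x)$ are the sets $U\in\mathcal{U}$ with $x\in U$.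

\subsection{Irreducible maps}

For maps $f,f'\colon X\to|K|$ say that $f'$ is \emph{carried by} $f$ if $f'(x)\in\operatorname{car}_Kf(x)$ for all $x$. Then $\operatorname{car}_Kf'(x)$ is a face of $\operatorname{car}_Kf(x)$, so the relation is transitive. A continuous equivariant map $f\colon X\to|K|$ is \emph{irreducible} if every continuous equivariant map carried by $f$ is onto $|K|$; in particular $f$ is onto. We need this stronger property because $f$ will later be replaced by a simplicial approximation, and surjectivity has to survive.

\begin{lemma}\label{lem:irred}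
Let $K$ be a regular $G$-complex and $f\colon X\to|K|$ continuous and equivariant. There are an invariant subcomplex $K'\subset K$ and an irreducible map $f'\colon X\to|K'|$ carried by $f$.
\end{lemma}

\begin{proof}
Among all pairs of an invariant subcomplex $K'$ and a continuous equivariant $f'\colon X\to|K'|$ carried by $f$ choose one in which $K'$ has the fewest simplices; carriers in $K'$ and in $K$ coincide. Suppose that a continuous equivariant $f''$ carried by $f'$ is not onto $|K'|$. The complement of the compact invariant set $f''(X)$ is open, and the interiors of the maximal simplices are dense in $|K'|$. So $f''(X)$ misses a point $z$ in the interior of a maximal simplex $\sigma$, and with it the finite orbit $Gz$. The simplex $g\sigma$ contains only the point $gz$ of this orbit: if $g'z\in g\sigma$, then $g'\sigma=g\sigma$ by maximality, so $g^{-1}g'$ preserves $\sigma$ and fixes $z$ by regularity. Let $K''$ be obtained from $K'$ by removing the maximal simplices $g\sigma$ but not their proper faces. Define $\varrho\colon|K'|\setminus Gz\to|K''|$ as the radial projection from $gz$ onto the boundary on $g\sigma\setminus\{gz\}$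 (an empty set if $\sigma$ is a vertex) and as the identity on $|K''|$. The map $\varrho$ is continuous, it is equivariant because $G$ acts by affine maps of simplices, and $\varrho(y)\in\operatorname{car}(y)$. So $\varrho f''\colon X\to|K''|$ is carried by $f$, contrary to minimality.
\end{proof}

\subsection{The tower}

Put $\varepsilon_n=2^{-n}$. We construct regular $G$-complexes $K_n$, irreducible maps $f_n\colon X\to|K_n|$, subdivisions $L_n=\operatorname{Sd}^{r_n}K_n$ with $r_n\ge2$, and equivariant simplicial maps $g_n\colon K_{n+1}\to L_n$, where for $n\ge1$ the complex $K_n$ is a subcomplex of the nerve of a cover $\mathcal{U}_n$ of $X$ by open sets of diameter less than $\varepsilon_n$. For each $n$ fix a compatible metric $d_n$ on $|K_n|$ and a Lebesgue number $\lambda_n>0$ of the cover by the stars $\operatorname{st}_{K_n}(u)$: every set of diameter less than $\lambda_n$ lies in one star. Write $g_{m,n}=g_m\circ\dots\circ g_{n-1}\colon|K_n|\to|K_m|$ for $m<n$ and $g_{n,n}=\mathrm{id}$.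

Let $K_0$ be a point and $f_0$ the constant map. Suppose that $K_m,f_m$ for $m\le n$ and $g_m$ for $m<n$ are given. By uniform continuity there is $r_n\ge2$ such that
\begin{equation}\label{eq:mesh}
\operatorname{diam}_{d_m}g_{m,n}(s)<2^{m-n-2}\lambda_m\qquad\text{for all simplices } s \text{ of } L_n\text{ and all } m\le n .
\end{equation}
Apply Lemma~\ref{lem:cover} to the invariant cover by the sets $f_n^{-1}(\operatorname{st}_{L_n}v)$ and to $\varepsilon_{n+1}$; let $\mathcal{U}_{n+1}$ be the resulting cover, $N$ its nerve and $\psi$ the canonical map. For one member $U$ of each orbit choose a vertex $v$ of $L_n$ with $f_n(U)\subset\operatorname{st}_{L_n}v$. If $gU=U$, then $\emptyset\ne f_n(U)\subset\operatorname{st}_{L_n}v\cap\operatorname{st}_{L_n}gv$, so $v$ and $gv$ are equal or adjacent, hence equal by regularity of $L_n$. Therefore $\nu(gU)=gv$ is a well-defined equivariant map on the vertices of $N$, with $f_n(U)\subset\operatorname{st}_{L_n}\nu(U)$ for all $U\in\mathcal{U}_{n+1}$. If $x\in U$, then $\nu(U)$ is a vertex of $\operatorname{car}_{L_n}f_n(x)$. Applied to a common point of the vertices of a simplex, this shows that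 $\nu$ is simplicial; it also shows that $\nu$ maps $\operatorname{car}_N\psi(x)$ into $\operatorname{car}_{L_n}f_n(x)$. Lemma~\ref{lem:irred} gives $K_{n+1}\subset N$ and an irreducible $f_{n+1}\colon X\to|K_{n+1}|$ carried by $\psi$. Let $g_n$ be the restriction of $\nu$ to $K_{n+1}$. Since $\operatorname{car}f_{n+1}(x)$ is a face of $\operatorname{car}_N\psi(x)$,
\begin{equation}\label{eq:tower}
g_nf_{n+1}(x)\in\operatorname{car}_{L_n}f_n(x)\subset\operatorname{car}_{K_n}f_n(x),\qquad f_{n+1}(x)\in\operatorname{st}_{K_{n+1}}(U)\ \Longrightarrow\ x\in U .
\end{equation}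
Thus $g_nf_{n+1}$ is carried by the irreducible map $f_n$, so it is onto, and \emph{$g_n$ is onto}.

The maps $f_n$ commute with the $g_n$ only approximately, so we pass to limits. The points $g_nf_{n+1}(x)$ and $f_n(x)$ lie in one simplex of $L_n$, so \eqref{eq:mesh} gives $d_m(g_{m,n+1}f_{n+1}(x),g_{m,n}f_n(x))<2^{m-n-2}\lambda_m$ for $n\ge m$. Hence $h_m=\lim_ng_{m,n}f_n$ exists uniformly. It is continuous and equivariant, $h_m=g_mh_{m+1}$, and
\begin{equation}\label{eq:close}
d_m(h_m(x),f_m(x))\le\sum_{n\ge m}2^{m-n-2}\lambda_m=\lambda_m/2 .
\end{equation}
As a uniform limit of surjections, $h_m$ has dense image; the image is compact, so \emph{$h_m$ is onto}.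

\subsection{The network}

\begin{proof}[Proof of Theorem~\ref{thm:profinite}]
The empty space is $G$-supercompact, so let $X\ne\emptyset$ and keep the notation above. Put $\mathcal{C}_0=\emptyset$ and
\[
\mathcal{C}_{n+1}=\{g_n^{-1}(C):C\in\mathcal{C}_n\}\cup\{A_v: v\text{ a vertex of }\operatorname{Sd}K_{n+1}\}.
\]
We claim that $\mathcal{C}_n$ is a $G$-invariant binary family of polyhedra of subcomplexes of $\operatorname{Sd}^2K_n$. Assume this for $n$. Since $r_n\ge2$, each $C\in\mathcal{C}_n$ is the polyhedron of a subcomplex of $L_n$, so $g_n^{-1}(C)$ is the polyhedron of a subcomplex of $K_{n+1}$ itself. If finitely many sets $g_n^{-1}(C_i)$ are linked, then so are the $C_i$; they have a common point, and since $g_n$ is onto, so do the sets $g_n^{-1}(C_i)$. Lemma~\ref{lem:stars} now shows that $\mathcal{C}_{n+1}$ is binary. It is invariant because $g_n$ is equivariant and $gA_v=A_{gv}$.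

Let $\mathcal{N}_n=\{h_n^{-1}(C):C\in\mathcal{C}_n\}$ and $\mathcal{N}=\bigcup_n\mathcal{N}_n$, an invariant family of closed subsets of $X$. Each $\mathcal{N}_n$ is binary by the argument just given, because $h_n$ is onto. Since $h_n^{-1}(C)=h_{n+1}^{-1}(g_n^{-1}(C))$, we have $\mathcal{N}_n\subset\mathcal{N}_{n+1}$, so every finite subfamily of $\mathcal{N}$ lies in one $\mathcal{N}_n$. Hence $\mathcal{N}$ is binary.

Fix $n\ge1$. The finitely many sets $h_n^{-1}(A_v)$ cover $X$ by Lemma~\ref{lem:stars}; we bound their diameters. Let $A_v\subset\operatorname{st}_{K_n}(U)$ and $x\in h_n^{-1}(A_v)$. By \eqref{eq:close}, $h_n(x)$ and $f_n(x)$ lie in one star $\operatorname{st}_{K_n}(U')$. Then $x\in U'$ by \eqref{eq:tower}, and $U\cap U'\ne\emptyset$, because $U$ and $U'$ are vertices of the simplex $\operatorname{car}_{K_n}h_n(x)$ of the nerve. So every point of $h_n^{-1}(A_v)$ is within $\varepsilon_n$ of a point of $U$, and $\operatorname{diam}h_n^{-1}(A_v)\le3\varepsilon_n$. By Lemma~\ref{lem:small}, $\mathcal{N}$ is a $k$-network.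
\end{proof}

\section{Torsion Chern classes and the classification of groups}\label{sec:last}

If $c_1(E)=0$, then $E$ is a product and Example~\ref{ex:product} applies. If $n\,c_1(E)=0$, the role of the section $B\times\{0\}$ is played by an $n$-valued section $Y$, on which the subgroup $\mu_n\subset\mathbb{T}$ of order $n$ acts. A network on $Y$ must be $\mu_n$-invariant, because a translate of $Y$ by an element of $\mu_n$ is $Y$ again; Theorem~\ref{thm:profinite} supplies one.

\begin{proof}[Proof of Theorem~\ref{thm:torsion}]
Let $n\,c_1(E)=0$ with $n\ge1$, let $f\colon E\to\mathbb{T}$ be as in Lemma~\ref{lem:chern}, and let $d$ be an invariant metric on $E$. The compact set $Y=f^{-1}(0)$ is $\mu_n$-invariant, and $E=Y+\mathbb{T}$, since $x-t\in Y$ whenever $nt=f(x)$. The finite group $\mu_n$ is profinite, so $Y$ has a $\mu_n$-invariant binary closed $k$-network $\mathcal{Y}$, from which we remove the empty set. Let $\mathcal{N}$ consist of the sets $S+I=\{y+t:y\in S,\ t\in I\}$, where $S\in\mathcal{Y}$ and $I$ is a closed arc of length less than $\frac1{3n}$. This is a $\mathbb{T}$-invariant family of compact sets.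

Given $\varepsilon>0$, cover $Y$ by finitely many $S\in\mathcal{Y}$ of diameter less than $\varepsilon/3$, and $\mathbb{T}$ by finitely many arcs $I$ so short that $d(x,x+t-t')<\varepsilon/3$ for all $x\in E$ and $t,t'\in I$. The sets $S+I$ cover $E$, and $d(y+t,y'+t')\le d(y,y')+d(y'+t,y'+t')<2\varepsilon/3$. By Lemma~\ref{lem:small}, $\mathcal{N}$ is a $k$-network.

Let $\{S_a+I_a\}$ be a finite linked subfamily. We first find a common level of $f$ and then compare the slices at this level inside $Y$. The sets $f(S_a+I_a)=nI_a$ are pairwise intersecting closed arcs of length less than $\frac13$, so by Lemma~\ref{lem:arcs} they have a common point $\theta$. Choose $t_a\in I_a$ with $nt_a=\theta$ and $t_0\in\mathbb{T}$ with $nt_0=\theta$. Then $t_a-t_0\in\mu_n$, so $S_a'=S_a+(t_a-t_0)\in\mathcal{Y}$. Given $a,b$, choose a common point $y_a+s_a=y_b+s_b$ with $y_a\in S_a$, $s_a\in I_a$, $y_b\in S_b$, $s_b\in I_b$. Applying $f$ gives $ns_a=ns_b$, hence $n(t_a-s_a)=n(t_b-s_b)$ in $\mathbb{T}$. The elements $t_a-s_a$ and $t_b-s_b$ have real representatives $\beta_a,\beta_b$ of absolute value less than $\frac1{3n}$. Then $n\beta_a-n\beta_b$ is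 an integer of absolute value less than $\frac23$, so $\beta_a=\beta_b$. Therefore $y_a+t_a=y_b+t_b$, and $y_a+t_a-t_0\in S_a'\cap S_b'$. So the family $\{S_a'\}$ is linked and has a common point $y$. Then $y+t_0\in S_a+t_a\subset S_a+I_a$ for every $a$, and $\mathcal{N}$ is binary.

The last sentence of the theorem follows from this and Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
The implication (b)$\Rightarrow$(a) is a case of Theorem~\ref{thm:profinite}. Suppose that $G$ is not totally disconnected. The continuous characters $\chi\colon G\to\mathbb{T}$ of a compact abelian group separate points. A character of finite order $m$ takes values in the finite group $\mu_m$, so it is constant on connected sets; if all characters had finite order, $G$ would be totally disconnected. So some $\chi$ has infinite order. Its image is a closed subgroup of $\mathbb{T}$, and it is infinite, since an image of order $m$ would give $m\chi=0$. The only infinite closed subgroup of $\mathbb{T}$ is $\mathbb{T}$, so $\chi$ is onto. Let $G$ act on the space $E$ of Theorem~\ref{thm:main} by $gx=x+\chi(g)$. The $G$-invariant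 families of subsets of $E$ are exactly the $\mathbb{T}$-invariant ones, so the compact metrizable $G$-space $E$ is not $G$-supercompact.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BT}
Taras Banakh and Slawomir Turek,
\emph{The groups $S^3$ and $SO(3)$ have no invariant binary $k$-network},
arXiv:1102.4328 (2011).

\bibitem{Bing}
Bing, Trans. AMS 71 (1951).

\end{thebibliography}
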